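\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title[A verbal subalgebra of central elements]{Finite generation of a verbal subalgebra of central elements in the free alternative algebra}

\begin{abstract}
Over a field of characteristic $0$, Shestakov and Sverchkov consider central elements $u_n$, $n\ge 4$, of the free alternative algebra on countably many generators and leave open whether the verbal subalgebra $T$ generated by all of them is finitely generated. We prove that it is: $T$ is generated by $u_4$ and $u_8$, and even by the single element $u_4+u_8$. The idea is to encode $u_{4m}$ by the $m$-th power of the polynomial $p=\gamma(\alpha+\beta)$. Multiplying a power of $p$ by a symmetric polynomial in $\alpha,\beta,\gamma$ does not lead out of the span of values of the corresponding element, and $p$ satisfies a monic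 cubic equation over the ring of symmetric polynomials. We also show that $T$ has zero multiplication and is spanned by the values of $u_4$ and $u_8$.
\end{abstract}


\section{The question and the answer}

\subsection{The elements $u_n$}
Throughout, $F$ is a field of characteristic $0$. In any algebra we write
\[
(a,b,c)=(ab)c-a(bc),\qquad [a,b]=ab-ba,\qquad a\circ b=ab+ba ,
\]
and operators are written on the right of their arguments. An algebra is \emph{alternative} if $(a,a,b)=(b,a,a)=0$ for all $a,b$; in characteristic $0$ this says that the associator $(a,b,c)$ is a skew-symmetric function of its arguments. The \emph{associative center} consists of the elements $a$ with $(a,b,c)=(b,a,c)=(b,c,a)=0$ for all $b,c$, and the \emph{center} consists of those elements of the associative center that also commute with everything.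

Let $X$ be a countably infinite set, $Alt[X]$ the free alternative $F$-algebra on $X$, and $SMalc[X]\subset Alt[X]$ the free special Malcev algebra, that is, the subalgebra generated by $X$ with respect to the commutator $[a,b]$. A \emph{value} of an element $g\in Alt[X]$ is its image under an endomorphism of $Alt[X]$; if $g$ depends on the generators $y_1,\dots,y_k$, its values are the elements $g(b_1,\dots,b_k)$ with arbitrary $b_i\in Alt[X]$. A subalgebra is \emph{verbal} (a $T$-subalgebra) if it is invariant under all endomorphisms, and $\operatorname{alg}_T S$ denotes the smallest verbal subalgebra containing $S$. It is the subalgebra generated by all values of elements of $S$.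

Fix $n\ge4$ and distinct generators $x,y,x_1,\dots,x_n\in X$. Call $f=f(x,y,x_1,\dots,x_n)$ \emph{admissible} if it is a multilinear element of $SMalc[X]$ that vanishes when its commutators are evaluated in the free associative algebra. For such $f$ put
\[
u_n^{f}=u_n^f(x,x_1,\dots,x_n)=f(x^2,x,x_1,\dots,x_n)-f(x,x^2,x_1,\dots,x_n).
\]
Thus $f$ is a Malcev expression invisible to associative algebras, and $u_n^f$ records its skew part in the first two arguments, evaluated at the commuting elements $x^2$ and $x$. These elements were introduced by Shestakov and Sverchkov \cite{SS}; the following facts are known.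
\begin{itemize}
\item[(F1)] Every $u_n^f$ lies in the center of $Alt[X]$.
\item[(F2)] For given $n$, all $u_n^f$ are scalar multiples of a single element $u_n=u_n(x,x_1,\dots,x_n)$, which is skew-symmetric in $x_1,\dots,x_n$.
\item[(F3)] For every $m\ge1$, $u_n=0$ when $n=4m+2$ or $n=4m+3$, while for $n=4m$ and $n=4m+1$ one can choose $f$ so that $u_n\ne0$.
\item[(F4)] For $m\ge1$ the ideals generated by $u_{4m}$ and $u_{4m+1}$ lie in the associative center of $Alt[X]$ and have trivial multiplication.
\item[(F5)] $u_n$ vanishes in every alternative algebra on $n-1$ generators.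
\item[(F6)] $\operatorname{alg}_T\{u_n\mid n\ge4\}=\operatorname{alg}_T\{u_{4m}\mid m\ge1\}$.
\end{itemize}

Let $T=\operatorname{alg}_T\{u_n\mid n\ge4\}$; equivalently, $T$ is the verbal subalgebra generated by all $u_n^f$. In \cite{SS} the question is left open whether $T$ is finitely generated as a verbal subalgebra. By (F5), $u_n$ cannot be seen with fewer than $n$ generators, so one might guess that each new $u_{4m}$ is really new. This is not an obstruction, however: in a value $u_4(b,b_1,\dots,b_4)$ the elements $b,b_i$ may involve any number of generators. In fact two of the $u_{4m}$ suffice.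

\subsection{Results}
Let $E_{ij}$ be the operator $a\mapsto(a,x_i,x_j)$. For $m\ge1$ put
\begin{multline*}
f_m(x,y,x_1,\dots,x_{4m})=\sum_{\sigma\in S_{4m}}\operatorname{sgn}\sigma\,
\bigl[\,xE_{\sigma1\,\sigma2}\cdots E_{\sigma(2m-1)\,\sigma(2m)}\,,\\
yE_{\sigma(2m+1)\,\sigma(2m+2)}\cdots E_{\sigma(4m-1)\,\sigma(4m)}\bigr].
\end{multline*}
For instance, $f_1=\sum_{\sigma\in S_4}\operatorname{sgn}\sigma\,[(x,x_{\sigma1},x_{\sigma2}),(y,x_{\sigma3},x_{\sigma4})]$.

\begin{theorem}\label{main}
\begin{itemize}
\item[(a)] For every $m\ge1$ the element $f_m$ is admissible and $u_{4m}^{f_m}\neq0$. Hence $u_{4m}$ is a nonzero multiple of $u_{4m}^{f_m}$.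
\item[(b)] For every $m\ge1$, $u_{4m}^{f_m}$ is a linear combination of values of $u_4^{f_1}$ and $u_8^{f_2}$.
\item[(c)] $T=\operatorname{alg}_T\{u_4,u_8\}=\operatorname{alg}_T\{u_4+u_8\}$. In particular, $T$ is finitely generated.
\end{itemize}
\end{theorem}

\begin{theorem}\label{strong}
\begin{itemize}
\item[(a)] $T\cdot T=0$, and $T$ is the linear span of the values of $u_4$ and $u_8$. So $T$ is finitely generated even as a $T$-space, that is, as a subspace invariant under all endomorphisms.
\item[(b)] For every set $M$ of positive integers there is a finite subset $M_0\subseteq M$ with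
\[
\operatorname{alg}_T\{u_{4m}\mid m\in M\}=\operatorname{alg}_T\{u_{4m}\mid m\in M_0\}.
\]
For every $k\ge1$, $\operatorname{alg}_T\{u_{4m}\mid m\ge k\}=\operatorname{alg}_T\{u_{4k},u_{4k+4},u_{4k+8}\}$.
\end{itemize}
\end{theorem}

We do not decide whether $u_8\in\operatorname{alg}_T\{u_4\}$; see Remark \ref{limit}.

\subsection{Plan}
By (F2) and (F6) we may work with one admissible $f$ for each $n=4m$, provided that it gives a nonzero $u_{4m}^f$. We take $f=f_m$ because Grassmann variables turn its alternating sum into a single commutator $[xE^m,yE^m]$, where $E$ is a derivation of the product $\circ$ (Section \ref{secgrass}). On eigenvectors of such an $E$, the polarizations of the cubic forms $b\mapsto[b^2E^m,bE^m]$ satisfy, as functions of $m$, a recurrence of order three whose initial term at $m=0$ vanishes. In Section \ref{secrec} we explain this and then remove the need for eigenvectors by replacing eigenvalues with indeterminates, which proves Theorem \ref{main}(b). For Theorem \ref{main}(a) we construct in Section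 \ref{secnonzero} an eight-dimensional superalgebra in which eigenvectors do exist, with eigenvalues $0,1,-1$. Section \ref{secend} completes the proofs.

Of the facts above, (F2) and (F6) are used for Theorem \ref{main}. The proof of Theorem \ref{strong} uses Theorem \ref{main} and, for part (a), also (F1), (F2) and (F4). Facts (F3) and (F5) are not used.

\section{Three identities}

\begin{lemma}\label{ids}
In every alternative algebra over $F$,
\begin{itemize}
\item[(a)] $[[a,b],c]+[[b,c],a]+[[c,a],b]=6(a,b,c)$;
\item[(b)] $[a\circ b,c]=a\circ[b,c]+b\circ[a,c]$;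
\item[(c)] $(a\circ b,c,d)=a\circ(b,c,d)+b\circ(a,c,d)$.
\end{itemize}
\end{lemma}

So $a\mapsto[a,c]$ and $a\mapsto(a,c,d)$ are derivations of the product $\circ$.

\begin{proof}
(a) Expanding the left side in an arbitrary algebra gives $\sum_\pi\operatorname{sgn}\pi\,(\pi a,\pi b,\pi c)$, the sum over all permutations of $a,b,c$; skew-symmetry makes this $6(a,b,c)$.

(b) In an arbitrary algebra $[ab,c]-a[b,c]-[a,c]b=(a,b,c)-(a,c,b)+(c,a,b)$. In an alternative algebra the right side is $3(a,b,c)$. Interchanging $a$ and $b$ and adding cancels the associators and leaves $[a\circ b,c]=a[b,c]+[b,c]a+b[a,c]+[a,c]b$.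

(c) This follows from the skew-symmetry of the Kleinfeld function
\[
K(a,b,c,d)=(ab,c,d)-b(a,c,d)-(b,c,d)a
\]
(see \cite[Ch.~7]{ZSSS}): written out, the equation $K(a,b,c,d)+K(b,a,c,d)=0$ is (c). For completeness we recall why $K$ is skew-symmetric. In every algebra
\[
(ab,c,d)-(a,bc,d)+(a,b,cd)=a(b,c,d)+(a,b,c)d ,
\]
as one sees by expanding both sides. In an alternative algebra $(a,bc,d)=(bc,d,a)$ and $(a,b,cd)=(cd,a,b)$, so substituting the definition of $K$ gives
\begin{align*}
K(a,b,c,d)&-K(b,c,d,a)+K(c,d,a,b)\\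
&=a(b,c,d)+(a,b,c)d-b(a,c,d)-(b,c,d)a\\
&\quad+c(b,d,a)+(c,d,a)b-d(c,a,b)-(d,a,b)c\\
&=[a,(b,c,d)]-[b,(c,d,a)]+[c,(d,a,b)]-[d,(a,b,c)].
\end{align*}
The last expression changes sign under the cyclic shift $a\mapsto b\mapsto c\mapsto d\mapsto a$. Adding the equation to its shifted version therefore gives $K(a,b,c,d)+K(d,a,b,c)=0$. So $K$ changes sign under a cyclic shift of its four arguments, and it obviously changes sign under the transposition of the last two. These two odd permutations generate $S_4$.
\end{proof}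

\begin{lemma}\label{adm}
The element $f_m$ is admissible with $n=4m$, and it is skew-symmetric in $x,y$.
\end{lemma}

\begin{proof}
By Lemma \ref{ids}(a), $(a,b,c)\in SMalc[X]$ whenever $a,b,c\in SMalc[X]$; here we divide by $6$. Hence $f_m\in SMalc[X]$. It is multilinear, and it vanishes in associative algebras because the entries of each commutator are associators. Finally, interchanging $x$ and $y$ and then the two entries of each commutator costs a sign, and it exchanges the blocks $\sigma1,\dots,\sigma(2m)$ and $\sigma(2m+1),\dots,\sigma(4m)$. This exchange is a product of $2m$ transpositions, hence even. So $f_m(y,x,\dots)=-f_m(x,y,\dots)$.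
\end{proof}

\section{Alternating sums as powers of one operator}\label{secgrass}

Fix $n\ge4$. Let $R$ be the even part of the Grassmann algebra with $1$ over $F$ on generators $e_1,\dots,e_n$. Since $R$ is commutative and associative,
\[
\mathfrak B=Alt[X]\otimes R
\]
is an alternative algebra. We regard $Alt[X]$ as the subalgebra $Alt[X]\otimes1$ of $\mathfrak B$. Define the $R$-linear map
\[
E:\mathfrak B\to\mathfrak B,\qquad bE=\sum_{i,j=1}^n(b,x_i,x_j)\,e_ie_j .
\]
By Lemma \ref{ids}(c),
\begin{equation}\label{der}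
(b\circ c)E=bE\circ c+b\circ cE .
\end{equation}
For $I=\{i_1<\dots<i_{4k}\}\subseteq\{1,\dots,n\}$ put $e_I=e_{i_1}\cdots e_{i_{4k}}$. For $b,c\in Alt[X]$ and $k\ge1$, expanding $[bE^k,cE^k]$ gives a sum over $4k$ indices, in which only the terms with distinct indices survive. If these indices are $i_{\sigma1},\dots,i_{\sigma(4k)}$ in this order, then $e_{i_{\sigma1}}\cdots e_{i_{\sigma(4k)}}=\operatorname{sgn}\sigma\,e_I$. Hence
\begin{equation}\label{fk}
[bE^k,cE^k]=\sum_{|I|=4k}f_k(b,c,x_{i_1},\dots,x_{i_{4k}})\,e_I ,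
\end{equation}
where both sides are zero if $4k>n$.

To pass from $f_k$ to $u_{4k}^{f_k}$ we put $b^2,b$ in place of $b,c$. For $b\in\mathfrak B$ and $k\ge0$ let
\[
\varphi_k(b)=[(b\circ b)E^k,bE^k]=2[b^2E^k,bE^k]=[b^2E^k,bE^k]-[bE^k,b^2E^k].
\]
By \eqref{fk}, for $b\in Alt[X]$ and $k\ge1$,
\begin{equation}\label{phi}
\varphi_k(b)=\sum_{|I|=4k}u_{4k}^{f_k}(b,x_{i_1},\dots,x_{i_{4k}})\,e_I .
\end{equation}
All coefficients are values of $u_{4k}^{f_k}$. Let $V_k\subseteq Alt[X]$ be the linear span of all values of $u_{4k}^{f_k}$. The form $\varphi_k$ is cubic in $b$, and we shall need more room than a single argument gives, so we polarize it: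
\[
\Phi_k(b_1,b_2,b_3)=\sum_{\pi\in S_3}[(b_{\pi1}\circ b_{\pi2})E^k,b_{\pi3}E^k]
=\sum_{\emptyset\ne J\subseteq\{1,2,3\}}(-1)^{3-|J|}\varphi_k\Bigl(\sum_{j\in J}b_j\Bigr).
\]

\begin{lemma}\label{inV}
For $k\ge1$ and all $b_1,b_2,b_3\in\mathfrak B$ we have $\Phi_k(b_1,b_2,b_3)\in V_k\otimes R$.
\end{lemma}

\begin{proof}
For $b_i\in Alt[X]$ this is \eqref{phi} applied to the sums $\sum_{j\in J}b_j$. Since $\Phi_k$ is $R$-trilinear, $Alt[X]$ spans $\mathfrak B$ over $R$, and $V_k\otimes R$ is an $R$-submodule, the general case follows.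
\end{proof}

This lemma is the gain from the verbal closure: the arguments $b_i$ may now be $x,xE,xE^2,\dots$.

\begin{example}\label{u4}
Let $n=4$ and write $a_i=xE^i$. By \eqref{der}, $(x\circ x)E=2\,x\circ a_1$, so Lemma \ref{ids}(b) gives
\[
\varphi_1(x)=2[x\circ a_1,a_1]=2\,x\circ[a_1,a_1]+2\,a_1\circ[x,a_1]=2\,a_1\circ[x,a_1].
\]
Comparing coefficients of $e_1e_2e_3e_4$ with \eqref{phi},
\[
u_4^{f_1}=2\sum_{\sigma\in S_4}\operatorname{sgn}\sigma\;(x,x_{\sigma1},x_{\sigma2})\circ[x,(x,x_{\sigma3},x_{\sigma4})].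
\]
In general $\varphi_k(x)$ will be a combination of elements $a_i\circ[a_j,a_l]$.
\end{example}

\section{A recurrence of order three}\label{secrec}

\subsection{The case of eigenvectors}\label{eigen}
Suppose for a moment that $E$ is a linear operator satisfying \eqref{der} on some alternative $F$-algebra, and that $b_iE=\theta_ib_i$ with $\theta_i\in F$ for $i=1,2,3$. Define $\varphi_k$ and $\Phi_k$ by the same formulas as above. Then $(b_1\circ b_2)E=(\theta_1+\theta_2)\,b_1\circ b_2$, and so on, whence
\begin{equation}\label{eig}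
\Phi_k(b_1,b_2,b_3)=2\bigl(p_1^kd_1+p_2^kd_2+p_3^kd_3\bigr)\qquad(k\ge0),
\end{equation}
where
\[
p_3=\theta_3(\theta_1+\theta_2),\qquad d_3=[b_1\circ b_2,b_3],
\]
and $p_1,p_2$, $d_1,d_2$ are obtained by cyclic permutation of the indices. Moreover,
\begin{equation}\label{sumd}
d_1+d_2+d_3=0 ,
\end{equation}
because by Lemma \ref{ids}(b) the sum equals
\begin{multline*}
b_2\circ[b_3,b_1]+b_3\circ[b_2,b_1]+b_3\circ[b_1,b_2]+b_1\circ[b_3,b_2]\\
+b_1\circ[b_2,b_3]+b_2\circ[b_1,b_3]=0 .
\end{multline*}
Let $s_1,s_2,s_3$ be the elementary symmetric functions of $p_1,p_2,p_3$. Each $p_i$ is a root of $\xi^3-s_1\xi^2+s_2\xi-s_3$, so at the arguments $b_1,b_2,b_3$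
\[
\Phi_{k+3}=s_1\Phi_{k+2}-s_2\Phi_{k+1}+s_3\Phi_k\quad(k\ge0),\qquad \Phi_0=0 .
\]
Hence $\Phi_1$ and $\Phi_2$ determine all $\Phi_m$. This is the whole idea: $\Phi_1$ comes from $u_4$ and $\Phi_2$ from $u_8$.

This argument does not apply directly to $\mathfrak B$. There the operator $E$ is nilpotent, since it raises the degree in the $e_i$ by $2$, so it has no eigenvector with nonzero eigenvalue. Moreover, the $s_i$ depend on the eigenvalues, so they do not give one scalar recurrence for all arguments. Both difficulties disappear if the eigenvalues are treated as commuting indeterminates $\alpha,\beta,\gamma$ that record on which of the three arguments $E$ acts. The coefficients $s_i$ are then symmetric polynomials, and a symmetric polynomial can be absorbed into $\Phi_k$ by inserting powers of $E$ in its arguments.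

\subsection{The encoding}\label{encoding}
We return to $\mathfrak B$ and its operator $E$. Put $a_i=xE^i\in\mathfrak B$, $a_0=x$, and define the $F$-linear map
\[
W:F[\alpha,\beta,\gamma]\to\mathfrak B,\qquad W(\alpha^i\beta^j\gamma^l)=a_i\circ[a_j,a_l].
\]
Interchanging $\beta$ and $\gamma$ in a polynomial $P$ changes the sign of $W(P)$. In particular,
\begin{equation}\label{kill}
W(P)=0\quad\text{if $P$ is symmetric in $\beta,\gamma$.}
\end{equation}
Let $\Lambda=F[\alpha,\beta,\gamma]^{S_3}$ be the ring of symmetric polynomials and put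
\[
p=\gamma(\alpha+\beta).
\]

\begin{proposition}\label{enc}
For all $q\in\Lambda$ and $k\ge1$ we have $W(p^kq)\in V_k\otimes R$. Moreover, $\varphi_k(x)=2W(p^k)$ for all $k\ge1$.
\end{proposition}

\begin{proof}
By Lemma \ref{ids}(b), $[a_i\circ a_j,a_l]=W\bigl((\alpha^i\beta^j+\alpha^j\beta^i)\gamma^l\bigr)$. By \eqref{der} and the Leibniz rule,
\begin{align*}
[(a_i\circ a_j)E^k,a_lE^k]&=\sum_{d=0}^k\binom kd\,[a_{i+d}\circ a_{j+k-d},a_{l+k}]\\
&=W\bigl((\alpha+\beta)^k\gamma^k(\alpha^i\beta^j+\alpha^j\beta^i)\gamma^l\bigr).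
\end{align*}
Let $\mu_{ijl}$ be the sum of the six monomials obtained by permuting the exponents $(i,j,l)$ in $\alpha^i\beta^j\gamma^l$, counted with multiplicity. Summing the last formula over all permutations of $(i,j,l)$, each of the six monomials occurs twice, so
\begin{equation}\label{Phimu}
\Phi_k(a_i,a_j,a_l)=2W(p^k\mu_{ijl}).
\end{equation}
In characteristic $0$ the $\mu_{ijl}$ span $\Lambda$, so the first claim follows from Lemma \ref{inV}. For $i=j=l=0$ the equation reads $6\varphi_k(x)=12\,W(p^k)$.
\end{proof}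

For $k=1$ we recover Example \ref{u4}: $W(p)=W(\alpha\gamma)+W(\beta\gamma)=a_1\circ[x,a_1]$.

\subsection{The cubic equation for $p$ and the first reduction}\label{secu12}
The elements
\[
p_\alpha=\alpha(\beta+\gamma),\qquad p_\beta=\beta(\alpha+\gamma),\qquad p_\gamma=\gamma(\alpha+\beta)=p
\]
are permuted by $S_3$. So their elementary symmetric functions $s_1,s_2,s_3$ lie in $\Lambda$, and
\begin{equation}\label{CH}
p^3=s_1p^2-s_2p+s_3 .
\end{equation}
This is all that the proof of Theorem \ref{main}(b) needs. As an illustration, we first work out what it says about $u_{12}$. Let $\omega_1,\omega_2,\omega_3$ be the elementary symmetric polynomials of $\alpha,\beta,\gamma$. Then $p_\alpha=\omega_2-\beta\gamma$ and similarly for $p_\beta,p_\gamma$, and the elementary symmetric functions of $\beta\gamma,\gamma\alpha,\alpha\beta$ are $\omega_2$, $\omega_1\omega_3$, $\omega_3^2$. Hence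
\begin{align*}
s_1&=3\omega_2-\omega_2=2\omega_2,\\
s_2&=3\omega_2^2-2\omega_2\cdot\omega_2+\omega_1\omega_3=\omega_2^2+\omega_1\omega_3 ,\\
s_3&=\omega_2^3-\omega_2^2\cdot\omega_2+\omega_2\cdot\omega_1\omega_3-\omega_3^2=\omega_1\omega_2\omega_3-\omega_3^2 .
\end{align*}
Since $\omega_2^2=\alpha^2\beta^2+\beta^2\gamma^2+\gamma^2\alpha^2+2\omega_1\omega_3$ and $\omega_1\omega_3=\alpha^2\beta\gamma+\alpha\beta^2\gamma+\alpha\beta\gamma^2$, we have
\[
s_1=\mu_{110},\qquad s_2=\tfrac12\mu_{220}+\tfrac32\mu_{211}.
\]
Now apply $2W$ to \eqref{CH}. The term $s_3$ is killed by \eqref{kill}, and \eqref{Phimu} turns the rest into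
\begin{equation}\label{u12}
\varphi_3(x)=\Phi_2(a_1,a_1,x)-\tfrac12\Phi_1(a_2,a_2,x)-\tfrac32\Phi_1(a_2,a_1,a_1).
\end{equation}
For $n=12$ the coefficient of $e_1\cdots e_{12}$ on the left is $u_{12}^{f_3}$. By Lemma \ref{inV} the coefficient on the right lies in $V_1+V_2$. So $u_{12}^{f_3}$ is a combination of values of $u_4^{f_1}$ and $u_8^{f_2}$.

The reader may like to check \eqref{u12} directly. Write $(i;j,l)=a_i\circ[a_j,a_l]$. Multiplying out and dropping or combining monomials by the rule $(i;j,l)=-(i;l,j)$, one gets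
\begin{align*}
W(p^3)&=(3;0,3)+3(2;1,3)+3(1;2,3),\\
W(p^2\mu_{110})&=2(3;0,3)+6(2;1,3)+4(1;2,3)+2(3;1,2),\\
W(p\cdot\tfrac12\mu_{220})&=(3;0,3)+(1;2,3)-(3;1,2),\\
W(p\cdot\tfrac12\mu_{211})&=(3;1,2)+(2;1,3),
\end{align*}
and indeed the first line equals the second minus the third minus three times the fourth.

\subsection{Proof of Theorem \ref{main}(b)}
Let $m\ge1$ and take $n=4m$. By \eqref{CH} and induction, $p^m=A+Bp+Cp^2$ with $A,B,C\in\Lambda$. Since $W(A)=0$ by \eqref{kill}, Proposition \ref{enc} gives
\[
W(p^m)=W(Bp)+W(Cp^2)\in(V_1+V_2)\otimes R .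
\]
By \eqref{phi} and Proposition \ref{enc},
\begin{equation}\label{top}
u_{4m}^{f_m}(x,x_1,\dots,x_{4m})\,e_1\cdots e_{4m}=\varphi_m(x)=2W(p^m).
\end{equation}
Comparing coefficients of $e_1\cdots e_{4m}$ we get $u_{4m}^{f_m}\in V_1+V_2$. \qed

\section{Nonvanishing}\label{secnonzero}

\subsection{What to look for}\label{look}
Theorem \ref{main}(b) concerns $u_{4m}^{f_m}$ for our special $f_m$. It says something about $u_{4m}$ only if $u_{4m}^{f_m}\ne0$, and we show this by evaluating $u_{4m}^{f_m}$ in a suitable alternative algebra.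

Formula \eqref{eig} suggests where to look. Take eigenvalues $(\theta_1,\theta_2,\theta_3)=(0,1,-1)$. Then $(p_1,p_2,p_3)=(0,-1,-1)$, and by \eqref{sumd}, for $m\ge1$,
\begin{equation}\label{guess}
\Phi_m(b_1,b_2,b_3)=2(-1)^m(d_2+d_3)=2(-1)^{m+1}\,[b_2\circ b_3,b_1].
\end{equation}
So one nonzero commutator serves for all $m$ at once. To turn the alternating sum over $x_1,\dots,x_{4m}$ into a power of one operator we substitute $x_i\mapsto z\otimes\varepsilon_i$ with Grassmann generators $\varepsilon_i$. Then $z$ must be an odd element of a superalgebra, and the operator is $a\mapsto(a,z,z)$. If $z^2$ is a scalar multiple of $1$, then $(z,z,z)=z^2z-zz^2=0$, so that $z$ itself has eigenvalue $0$. We therefore look for such a $z$ and for even $v,w$ with $(v,z,z)=v$, $(w,z,z)=-w$, and take $b_1=z\otimes\varepsilon_0$, $b_2=v\otimes1$, $b_3=w\otimes1$.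

Recall that a superalgebra $A=A_{\bar0}\oplus A_{\bar1}$ is \emph{alternative} if for homogeneous $a,b,c$
\begin{equation}\label{super}
(a,b,c)=-(-1)^{|a||b|}(b,a,c)=-(-1)^{|b||c|}(a,c,b).
\end{equation}
If $G=G_{\bar0}\oplus G_{\bar1}$ is a Grassmann algebra with $1$, then the \emph{Grassmann envelope} $G(A)=A_{\bar0}\otimes G_{\bar0}+A_{\bar1}\otimes G_{\bar1}$ is an alternative algebra: $(a\otimes g,b\otimes g',c\otimes g'')=(a,b,c)\otimes gg'g''$, and the signs in \eqref{super} are exactly compensated by those from reordering $g,g',g''$.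

\subsection{The superalgebra}
Let $F'=F(r)$ with $r^2=3$ (so $F'=F$ if $3$ is a square in $F$), and put $\kappa=\frac{1+r}2$, $\tau=\frac{1-r}2$. Then
\[
\kappa+\tau=1,\qquad \kappa-\tau=r,\qquad \kappa\tau=-\tfrac12,\qquad \kappa^2=1+\tfrac r2,\qquad \tau^2=1-\tfrac r2 .
\]
Let $A$ be the unital superalgebra over $F'$ with even basis $1,v,w,h$, odd basis $z,v',w',h'$, and products
\begin{gather*}
z^2=\tfrac r2\,1,\\
vz=\kappa v',\quad v'z=\kappa v,\quad zv=\tau v',\quad zv'=-\tau v,\\
wz=\tau w',\quad w'z=-\tau w,\quad zw=\kappa w',\quad zw'=\kappa w,\\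
hz=rh',\quad h'z=\tfrac12h,\quad zh=-rh',\quad zh'=-\tfrac12h,\\
vw=wv=\tfrac12h,\quad v'w'=\tfrac12h,\quad w'v'=-\tfrac12h,\\
v'w=\tau h',\quad wv'=\kappa h',\quad vw'=-\tau h',\quad w'v=-\kappa h' .
\end{gather*}
All other products of basis elements different from $1$ are $0$.

\begin{lemma}\label{superalt}
$A$ is an alternative superalgebra.
\end{lemma}

\begin{proof}
We verify \eqref{super} on basis elements. $A$ is graded by $A_0=\langle1,z\rangle$, $A_1=\langle v,v',w,w'\rangle$, $A_2=\langle h,h'\rangle$, with all other components zero. Associators of basis elements vanish if one entry is $1$ or the total degree is at least $3$; also $(z,z,z)=z^2z-zz^2=0$. If two entries lie in $\langle v,v'\rangle$ and the third is $z$, the associator vanishes, because $\langle v,v'\rangle$ is stable under multiplication by $z$ and has zero multiplication. The same holds for $\langle w,w'\rangle$. Two kinds of triples remain.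

\emph{Two entries $z$ and one entry $\mu\in\{v,v',w,w',h,h'\}$.} Here \eqref{super} requires
\[
(\mu,z,z)=(z,z,\mu)=-(-1)^{|\mu|}(z,\mu,z).
\]
Let $R_z$ and $L_z$ be right and left multiplication by $z$. Then $(\mu,z,z)=\mu R_z^2-\frac r2\mu$ and $(z,z,\mu)=\frac r2\mu-\mu L_z^2$. From the table,
\begin{align*}
&\text{on }\langle v,v'\rangle: & R_z^2&=\kappa^2, & L_z^2&=-\tau^2; & \kappa^2-\tfrac r2&=1, & \tfrac r2+\tau^2&=1;\\
&\text{on }\langle w,w'\rangle: & R_z^2&=-\tau^2, & L_z^2&=\kappa^2; & -\tau^2-\tfrac r2&=-1, & \tfrac r2-\kappa^2&=-1;\\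
&\text{on }\langle h,h'\rangle: & R_z^2&=\tfrac r2, & L_z^2&=\tfrac r2; & \tfrac r2-\tfrac r2&=0, & \tfrac r2-\tfrac r2&=0 .
\end{align*}
So $(\mu,z,z)=(z,z,\mu)$ is $\mu$, $-\mu$, $0$ on the three spaces, respectively. For the middle position, $(z,\mu,z)=(z\mu)z-z(\mu z)$ gives
\begin{align*}
(z,v,z)&=\tau v'z-\kappa zv'=2\kappa\tau v=-v, &
(z,v',z)&=-\tau vz-\kappa zv=-2\kappa\tau v'=v',\\
(z,w,z)&=\kappa w'z-\tau zw'=-2\kappa\tau w=w, &
(z,w',z)&=\kappa wz+\tau zw=2\kappa\tau w'=-w',\\
(z,h,z)&=-rh'z-rzh'=0, &
(z,h',z)&=-\tfrac12hz-\tfrac12zh=0,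
\end{align*}
as required: a sign change for even $\mu$, none for odd $\mu$.

\emph{One entry $z$, one in $\{v,v'\}$, one in $\{w,w'\}$.} There are four choices, with six orderings each.

For $z,v,w$ the associators must be skew-symmetric, and
\begin{align*}
(v,w,z)&=\tfrac12hz-\tau vw'=(\tfrac r2+\tau^2)h'=h',\\
(w,v,z)&=\tfrac12hz-\kappa wv'=(\tfrac r2-\kappa^2)h'=-h',\\
(v,z,w)&=\kappa v'w-\kappa vw'=2\kappa\tau h'=-h',\\
(w,z,v)&=\tau w'v-\tau wv'=-2\kappa\tau h'=h',\\
(z,v,w)&=\tau v'w-\tfrac12zh=(\tau^2+\tfrac r2)h'=h',\\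
(z,w,v)&=\kappa w'v-\tfrac12zh=(-\kappa^2+\tfrac r2)h'=-h'.
\end{align*}

For $z,v',w$ all associators vanish:
\begin{align*}
(v',w,z)&=\tau h'z-\tau v'w'=\tfrac\tau2h-\tfrac\tau2h=0, &
(w,v',z)&=\kappa h'z-\kappa wv=\tfrac\kappa2h-\tfrac\kappa2h=0,\\
(v',z,w)&=\kappa vw-\kappa v'w'=\tfrac\kappa2h-\tfrac\kappa2h=0, &
(w,z,v')&=\tau w'v'+\tau wv=-\tfrac\tau2h+\tfrac\tau2h=0,\\
(z,v',w)&=-\tau vw-\tau zh'=-\tfrac\tau2h+\tfrac\tau2h=0, &
(z,w,v')&=\kappa w'v'-\kappa zh'=-\tfrac\kappa2h+\tfrac\kappa2h=0.
\end{align*}

For $z,v,w'$ all associators vanish: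
\begin{align*}
(v,w',z)&=-\tau h'z+\tau vw=-\tfrac\tau2h+\tfrac\tau2h=0, &
(w',v,z)&=-\kappa h'z-\kappa w'v'=-\tfrac\kappa2h+\tfrac\kappa2h=0,\\
(v,z,w')&=\kappa v'w'-\kappa vw=\tfrac\kappa2h-\tfrac\kappa2h=0, &
(w',z,v)&=-\tau wv-\tau w'v'=-\tfrac\tau2h+\tfrac\tau2h=0,\\
(z,v,w')&=\tau v'w'+\tau zh'=\tfrac\tau2h-\tfrac\tau2h=0, &
(z,w',v)&=\kappa wv+\kappa zh'=\tfrac\kappa2h-\tfrac\kappa2h=0.
\end{align*}

For $z,v',w'$, all odd, the associators must be symmetric, and all are equal to $h'$:
\begin{align*}
(v',w',z)&=\tfrac12hz+\tau v'w=(\tfrac r2+\tau^2)h'=h',\\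
(w',v',z)&=-\tfrac12hz-\kappa w'v=(-\tfrac r2+\kappa^2)h'=h',\\
(v',z,w')&=\kappa vw'-\kappa v'w=-2\kappa\tau h'=h',\\
(w',z,v')&=-\tau wv'+\tau w'v=-2\kappa\tau h'=h',\\
(z,v',w')&=-\tau vw'-\tfrac12zh=(\tau^2+\tfrac r2)h'=h',\\
(z,w',v')&=\kappa wv'+\tfrac12zh=(\kappa^2-\tfrac r2)h'=h'.\qedhere
\end{align*}
\end{proof}

\subsection{Proof of Theorem \ref{main}(a)}
Admissibility is Lemma \ref{adm}. Let $G$ be the Grassmann algebra with $1$ over $F'$ on generators $\varepsilon_0,\varepsilon_1,\dots,\varepsilon_{4m}$. By Lemma \ref{superalt}, $G(A)$ is an alternative algebra over $F'$, hence over $F$. Consider the homomorphism $Alt[X]\to G(A)$ with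
\[
x_i\mapsto z\otimes\varepsilon_i\quad(1\le i\le4m),\qquad x\mapsto z\otimes\varepsilon_0+(v+w)\otimes1,
\]
which sends all other generators to $0$. We omit the sign $\otimes$. The operator $E_{ij}$ acts on $G(A)$ by $ag\mapsto(a,z,z)\,g\varepsilon_i\varepsilon_j$. By the values of $(\mu,z,z)$ just computed,
\begin{gather*}
v\mapsto v\,\varepsilon_i\varepsilon_j,\qquad w\mapsto-w\,\varepsilon_i\varepsilon_j,\qquad z\varepsilon_0\mapsto0,\qquad h\mapsto0,\\
v'\varepsilon_0\mapsto v'\varepsilon_0\varepsilon_i\varepsilon_j,\qquad w'\varepsilon_0\mapsto-w'\varepsilon_0\varepsilon_i\varepsilon_j ,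
\end{gather*}
and further factors $\varepsilon_k\varepsilon_l$ are simply carried along. Since $\varepsilon_0^2=0$,
\[
x^2\mapsto(vz+zv+wz+zw)\,\varepsilon_0+(vw+wv)=(\kappa+\tau)(v'+w')\varepsilon_0+h=(v'+w')\varepsilon_0+h .
\]
Each entry of a commutator in $f_m$ contains $m\ge1$ operators, so $h$ and $z\varepsilon_0$ disappear. The summand of $f_m(x^2,x,x_1,\dots,x_{4m})$ belonging to $\sigma$ maps to
\[
\operatorname{sgn}\sigma\,\bigl[(v'+(-1)^mw')\,\varepsilon_0\varepsilon_{\sigma1}\cdots\varepsilon_{\sigma(2m)}\,,\,(v+(-1)^mw)\,\varepsilon_{\sigma(2m+1)}\cdots\varepsilon_{\sigma(4m)}\bigr].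
\]
The second Grassmann factor is even, so it commutes with the first, and the commutator is computed in $A$. We have $v'v=vv'=w'w=ww'=0$ and
\[
v'w-wv'=(\tau-\kappa)h'=-rh',\qquad w'v-vw'=(-\kappa+\tau)h'=-rh' .
\]
Sorting the $\varepsilon_i$ cancels $\operatorname{sgn}\sigma$, so every one of the $(4m)!$ summands equals $(-1)^m(-2r)\,h'\varepsilon_0\varepsilon_1\cdots\varepsilon_{4m}$. By the skew-symmetry in Lemma \ref{adm}, $u_{4m}^{f_m}=2f_m(x^2,x,x_1,\dots,x_{4m})$, and therefore
\[
u_{4m}^{f_m}\;\mapsto\;4\,(4m)!\,(-1)^{m+1}\,r\;h'\varepsilon_0\varepsilon_1\cdots\varepsilon_{4m}\ne0 .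
\]
Apart from the factor $(4m)!\,\varepsilon_1\cdots\varepsilon_{4m}$, which comes from the alternating sum, this is the value predicted by \eqref{guess}, since $v\circ w=h$ and $[h,z\varepsilon_0]=(hz-zh)\varepsilon_0=2r\,h'\varepsilon_0$.

So $u_{4m}^{f_m}\ne0$. By (F2), $u_{4m}^{f_m}$ is a multiple of $u_{4m}$, necessarily a nonzero one, and hence $u_{4m}$ is a nonzero multiple of $u_{4m}^{f_m}$. \qed

\section{End of the proofs}\label{secend}

\begin{proof}[Proof of Theorem \ref{main}(c)]
By (F6) and Theorem \ref{main}(a), $T=\operatorname{alg}_T\{u_{4m}^{f_m}\mid m\ge1\}$. By Theorem \ref{main}(b) every $u_{4m}^{f_m}$ lies in $\operatorname{alg}_T\{u_4^{f_1},u_8^{f_2}\}$, which is $\operatorname{alg}_T\{u_4,u_8\}$ by Theorem \ref{main}(a) again. Hence $T=\operatorname{alg}_T\{u_4,u_8\}$.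

Now let $g=u_4(x,x_1,\dots,x_4)+u_8(x,x_1,\dots,x_8)\in T$. The endomorphism that sends $x_8$ to $0$ and fixes the other generators maps $g$ to $u_4$, because $u_8$, being a multiple of $u_8^{f_2}$, is linear in $x_8$. So $u_4\in\operatorname{alg}_T\{g\}$, then $u_8=g-u_4\in\operatorname{alg}_T\{g\}$, and $T=\operatorname{alg}_T\{g\}$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{strong}(a)]
The point is that the values of $u_4$ and $u_8$ annihilate all associators and, on the other hand, belong to the ideal generated by them.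

Let $u\in\{u_4,u_8\}$ and let $a,b,d\in X$ be distinct generators not occurring in $u$. By Theorem \ref{main}(a), $u$ is a multiple of $u_4^{f_1}$ or $u_8^{f_2}$, so (F1) applies: $u$ commutes with $a$ and associates with $a,b$. These relations are preserved by all endomorphisms, and an endomorphism may be prescribed independently on $a$, $b$ and the generators occurring in $u$. So every value $\bar u$ of $u$ lies in the center. By (F4) the element $ua$ lies in the associative center. Moving the central element $u$ out of the associator we obtain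
\[
0=(ua,b,d)=((ua)b)d-(ua)(bd)=u((ab)d)-u(a(bd))=u\,(a,b,d).
\]
Applying endomorphisms, we see that every value $\bar u$ annihilates all associators. The set $\{c\in Alt[X]\mid\bar uc=0\}$ is an ideal, since $\bar u(cb)=(\bar uc)b$ and $\bar u(bc)=(\bar ub)c=(b\bar u)c=b(\bar uc)$ for all $b\in Alt[X]$. So it contains the ideal $D$ generated by all associators.

The ideal $D$ is the kernel of the canonical homomorphism of $Alt[X]$ onto the free associative algebra, and it is invariant under endomorphisms. Every admissible $f$ lies in $D$; hence so do all $u_n^f$ and their values, in particular all values of $u_4$ and $u_8$. Therefore the product of any two values of $u_4,u_8$ is zero. Since $T=\operatorname{alg}_T\{u_4,u_8\}$ is spanned by products of such values, it is spanned by the values themselves, and $T\cdot T=0$.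
\end{proof}

\begin{proof}[Proof of Theorem \ref{strong}(b)]
The ring $\Lambda$ is a polynomial ring in $\omega_1,\omega_2,\omega_3$, hence Noetherian. By \eqref{CH}, $\Lambda[p]=\Lambda+\Lambda p+\Lambda p^2$ is a finitely generated, hence Noetherian, $\Lambda$-module. So the submodule generated by $\{p^m\mid m\in M\}$ is generated by $\{p^k\mid k\in M_0\}$ for some finite $M_0\subseteq M$. Let $m\in M$ and write $p^m=\sum_{k\in M_0}q_kp^k$ with $q_k\in\Lambda$. In the algebra $\mathfrak B$ with $n=4m$, equation \eqref{top} and Proposition \ref{enc} give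
\[
u_{4m}^{f_m}\,e_1\cdots e_{4m}=2\sum_{k\in M_0}W(q_kp^k)\in\Bigl(\sum_{k\in M_0}V_k\Bigr)\otimes R ,
\]
so $u_{4m}^{f_m}\in\sum_{k\in M_0}V_k$. By Theorem \ref{main}(a), applied to $m$ and to all $k\in M_0$, we get $u_{4m}\in\operatorname{alg}_T\{u_{4k}\mid k\in M_0\}$.

For $M=\{m\mid m\ge k\}$, multiplying \eqref{CH} by $p^j$ with $j\ge k$ shows by induction that $p^k,p^{k+1},p^{k+2}$ generate the submodule, so $M_0=\{k,k+1,k+2\}$ works.
\end{proof}

For $k=1$ this gives three generators $u_4,u_8,u_{12}$. The further saving in Theorem \ref{main} comes from the vanishing of $W$ on $\Lambda$.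

\begin{remark}\label{limit}
The argument above, which uses only Proposition \ref{enc} and \eqref{kill}, does not reduce $u_8$ to $u_4$. For this one would want $q\in\Lambda$ such that $p^2-qp$ is symmetric in $\beta,\gamma$. Interchanging $\beta$ and $\gamma$ turns $p$ into $p_\beta$, so the condition is $p^2-p_\beta^2=q(p-p_\beta)$, that is, $q=p+p_\beta=s_1-p_\alpha$, which is not symmetric in $\alpha,\beta,\gamma$. This does not show that $u_8\notin\operatorname{alg}_T\{u_4\}$, since there may be relations in $Alt[X]$ that the encoding does not see.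
\end{remark}

\begin{thebibliography}{9}
\bibitem{SS} Ivan Shestakov and Sergey Sverchkov, \emph{New elements in the center of free alternative algebra}, arXiv:2201.08915 (2022).
\bibitem{ZSSS} Zhevlakov, Slin'ko, Shestakov, Shirshov, \emph{Rings that are Nearly Associative}.
\end{thebibliography}

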